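# Ehrhart coefficients summed over symplectic superlattices

## 1. A square and three lattices of index two

Let $Q=[0,1]^2$ be the unit square. For a positive integer $m$, the dilate $mQ$ contains $(m+1)^2=m^2+2m+1$ points of $\mathbb Z^2$. Now refine the lattice. Exactly three lattices contain $\mathbb Z^2$ with index $2$, because $\tfrac12\mathbb Z^2/\mathbb Z^2$ has three subgroups of order $2$. They are obtained from $\mathbb Z^2$ by adjoining one of $\tfrac12e_1$, $\tfrac12e_2$, $\tfrac12(e_1+e_2)$. Counting points of $mQ$ in each of them gives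

$$(2m+1)(m+1)=2m^2+3m+1,\qquad (m+1)(2m+1)=2m^2+3m+1,\qquad (m+1)^2+m^2=2m^2+2m+1 .$$

Divide each coefficient by the corresponding coefficient for $\mathbb Z^2$ and add over the three lattices. The constant terms give $1+1+1=3$. The quadratic terms give $2+2+2=6$. The linear terms give $\tfrac32+\tfrac32+\tfrac22=4$.

Do the linear coefficient again with another polytope, the segment $P=\mathrm{conv}(0,e_1)$. Relative to $\mathbb Z^2$, the dilate $mP$ has $m+1$ points. Relative to the three refinements it has $2m+1$, $m+1$, $m+1$ points. The ratios of the linear coefficients are now $2,1,1$. They differ from $\tfrac32,\tfrac32,1$, but the sum is again $4$.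

The segment makes the general computation in the plane easy. Let $p$ be a prime and let $\Lambda\supseteq\mathbb Z^2$ have index $p^k$. Then $\Lambda\cap\mathbb Qe_1=\mathbb Zp^{-a}e_1$ for some $0\le a\le k$, and the linear coefficient of $P$ is multiplied by $p^a$. The projection of $\Lambda$ to the second coordinate must be $p^{a-k}\mathbb Z$, because the index is $p^k$. So
$$\Lambda=\mathbb Zp^{-a}e_1+\mathbb Z\,(p^{a-k}e_2+te_1),\qquad t\in\mathbb Q/p^{-a}\mathbb Z .$$
The condition $e_2\in\Lambda$ says $p^{k-a}t\in p^{-a}\mathbb Z$, that is, $t\in p^{-k}\mathbb Z/p^{-a}\mathbb Z$, which leaves $p^{k-a}$ choices. There are $p^{k-a}$ lattices, each with weight $p^a$: every $a$ contributes $p^k$, and the total is $(k+1)p^k$. For $p=2$, $k=1$ this is $4$, as before. The generating series is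
$$\sum_{k\ge0}(k+1)p^k\,p^{-ks}=\frac1{(1-p^{1-s})^2}.$$

Two things happened here: the sum did not depend on the polytope, and the middle coefficient produced a very simple series with a double pole. What is the analogue in dimension $2n$? There one does not sum over all superlattices, only over those compatible with a symplectic form, and the middle coefficient is the $n$th. The question is taken from Claudia Alfes, Joshua Maglione, Christopher Voll, "Symplectic Hecke eigenbases from Ehrhart polynomials", arXiv:2507.11728 (2025). It asks to prove or disprove a specific formula for this series. We shall prove it, and then treat all the coefficients.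

## 2. Similitude lattices, the local series, and Igusa functions

**Definition 1 (Ehrhart coefficients).** Let $\Lambda\subset\mathbb R^N$ be a lattice and let $P\subset\mathbb R^N$ be a polytope all of whose vertices lie in $\Lambda$. The Ehrhart coefficients $\mathscr E^\Lambda_{N,\ell}(P)$ are defined by
$$\#(mP\cap\Lambda)=\sum_{\ell=0}^N\mathscr E^\Lambda_{N,\ell}(P)\,m^\ell\qquad(m\in\mathbb N).$$

That the left side is a polynomial in $m$ is Ehrhart's theorem. We also use the textbook fact about its leading term: if $P$ has dimension $d$ and spans a $d$-dimensional linear space in which $\Lambda$ cuts out a lattice $M$ of rank $d$, then the coefficient of $m^d$ is $\mathrm{vol}(P)/\mathrm{covol}(M)$, and all higher coefficients vanish.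

Fix $n\ge1$ and put $\Lambda_0=\mathbb Z^{2n}\subset\mathbb R^{2n}$, with standard basis $e_1,\dots,e_{2n}$ and the symplectic form
$$\omega(x,y)=\sum_{i=1}^n(x_iy_{n+i}-x_{n+i}y_i)=x^TJy .$$
We write $\mathscr E_{2n,\ell}$ for $\mathscr E^{\Lambda_0}_{2n,\ell}$. Let $\mathrm{GSp}_{2n}(\mathbb Q)=\{g\in\mathrm{GL}_{2n}(\mathbb Q):g^TJg=\mu J\text{ for some }\mu\in\mathbb Q^\times\}$ be the group of symplectic similitudes.

**Definition 2 (the lattices and the series).** Fix a prime $p$ and put $q=p$. Let $\mathcal L_p$ be the set of lattices $\Lambda\supseteq\Lambda_0$ such that $\Lambda=g\Lambda_0$ for some $g\in\mathrm{GSp}_{2n}(\mathbb Q)$ and $[\Lambda:\Lambda_0]$ is a power of $p$. For $\ell\in\{0,\dots,2n\}$ choose a $\Lambda_0$-lattice polytope $P$ with $\mathscr E_{2n,\ell}(P)\ne0$, and for $\mathrm{Re}(s)$ sufficiently large put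
$$\mathcal Z^{\mathsf C}_{n,\ell,p}(s)=\sum_{\Lambda\in\mathcal L_p}\frac{\mathscr E^\Lambda_{2n,\ell}(P)}{\mathscr E_{2n,\ell}(P)}\,[\Lambda:\Lambda_0]^{-s}.\tag{1}$$

A suitable $P$ always exists: $\mathrm{conv}(0,e_1,\dots,e_\ell)$ has $\ell$th coefficient $1/\ell!$. The source states as known that (1) does not depend on the choice of $P$; we prove this in Section 4.

**Definition 3 (Igusa functions).** Put $[n]=\{1,\dots,n\}$ and $\varphi_m(t)=\prod_{i=1}^m(1-t^i)$. For $I=\{i_1<\dots<i_r\}\subseteq[n]$ the $Y$-multinomial coefficient is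
$$\binom nI_Y=\frac{\varphi_n(Y)}{\varphi_{i_1}(Y)\,\varphi_{i_2-i_1}(Y)\cdots\varphi_{n-i_r}(Y)},\qquad\text{so that}\qquad \binom nI_Y=\binom n{I\setminus\{n\}}_Y .$$
For $w\in S_n$ let $\mathrm{Des}(w)=\{i\in[n-1]:w(i)>w(i+1)\}$ and $\mathrm{inv}(w)=\#\{(i,j):1\le i<j\le n,\ w(i)>w(j)\}$. Then
$$\mathrm{Ig}_n(Y;X_1,\dots,X_n)=\sum_{I\subseteq[n]}\binom nI_Y\prod_{i\in I}\frac{X_i}{1-X_i}=\frac{\sum_{w\in S_n}Y^{\mathrm{inv}(w)}\prod_{i\in\mathrm{Des}(w)}X_i}{\prod_{i=1}^n(1-X_i)}.\tag{2}$$

The two expressions agree because of the classical identity $\binom nI_Y=\sum_{\mathrm{Des}(w)\subseteq I}Y^{\mathrm{inv}(w)}$ for $I\subseteq[n-1]$. Insert it in the first expression and exchange the sums. A permutation $w$ then receives a factor $X_i/(1-X_i)$ for each $i\in\mathrm{Des}(w)$ and a factor $1+X_i/(1-X_i)=1/(1-X_i)$ for each $i\in[n]\setminus\mathrm{Des}(w)$.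

**Example 4.** $\mathrm{Ig}_1(Y;X_1)=\dfrac1{1-X_1}$ and $\mathrm{Ig}_2(Y;X_1,X_2)=\dfrac{1+YX_1}{(1-X_1)(1-X_2)}$, since the transposition in $S_2$ has one inversion and descent set $\{1\}$.

For $\ell=0$ the source quotes as known
$$\mathcal Z^{\mathsf C}_{n,0,p}(s)=\frac1{1-q^{\binom{n+1}2-ns}}\,\mathrm{Ig}_n\Big(q^{-1};\big(q^{\binom{n+1}2-\binom{i+1}2-ns}\big)_{i\in[n]}\Big).$$
The formula for the middle coefficient replaces $\binom{i+1}2$ by $\binom i2$.

**Theorem A.** For all $n\ge1$ and all primes $p$,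
$$\mathcal Z^{\mathsf C}_{n,n,p}(s)=\frac1{1-q^{\binom{n+1}2-ns}}\,\mathrm{Ig}_n\Big(q^{-1};\big(q^{\binom{n+1}2-\binom i2-ns}\big)_{i\in[n]}\Big).\tag{3}$$

For $n=1$ the right side is $1/(1-q^{1-s})^2$, the series of Section 1, once we know that for $n=1$ the set $\mathcal L_p$ contains every superlattice of $p$-power index. That is checked in Example 6. For $n=2$ the right side is
$$\frac{1+q^2X}{(1-q^3X)^2(1-q^2X)},\qquad X=q^{-2s}.$$

From now on $X=q^{-ns}$.

## 3. The condition $\Lambda^\#=p^k\Lambda$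

This section replaces the group-theoretic definition of $\mathcal L_p$ by a duality condition, which is what we can count with. For a lattice $\Lambda$ of rank $2n$ in $\mathbb Q^{2n}$ put
$$\Lambda^\#=\{x\in\mathbb Q^{2n}:\omega(x,\Lambda)\subseteq\mathbb Z\}.$$
Then $\Lambda_0^\#=\Lambda_0$, inclusions are reversed, and $\mathrm{covol}(\Lambda^\#)=1/\mathrm{covol}(\Lambda)$.

**Lemma 5.** We have $\mathcal L_p=\bigsqcup_{k\ge0}\mathcal L_k$ with
$$\mathcal L_k=\{\Lambda\supseteq\Lambda_0:\Lambda^\#=p^k\Lambda\}.\tag{4}$$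
Every $\Lambda\in\mathcal L_k$ satisfies $[\Lambda:\Lambda_0]=p^{nk}$, hence $[\Lambda:\Lambda_0]^{-s}=X^k$, and $\Lambda\subseteq p^{-k}\Lambda_0$. In particular $\mathcal L_k$ is finite.

*Proof.* Let $\Lambda=g\Lambda_0\in\mathcal L_p$ with $g^TJg=\mu J$. Then $Jg=\mu\,(g^{T})^{-1}J$, so $\omega(x,gy)=x^TJgy=\mu\,\omega(g^{-1}x,y)$. Thus $x\in\Lambda^\#$ if and only if $\mu g^{-1}x\in\Lambda_0^\#=\Lambda_0$, that is, $\Lambda^\#=\mu^{-1}\Lambda$. Taking determinants, $(\det g)^2=\mu^{2n}$, so $|\det g|=|\mu|^n$ and $[\Lambda:\Lambda_0]=|\mu|^{-n}$. This is a power of $p$ and $\mu$ is rational, so $|\mu|=p^{-k}$ with $k\ge0$. Since $-\Lambda=\Lambda$, we get $\Lambda^\#=p^k\Lambda$ and $[\Lambda:\Lambda_0]=p^{nk}$.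

Conversely, let $\Lambda\supseteq\Lambda_0$ satisfy $\Lambda^\#=p^k\Lambda$. The form $p^k\omega$ is integral on $\Lambda$, because $p^k\Lambda\subseteq\Lambda^\#$. It is unimodular: if $p^k\omega(x,\Lambda)\subseteq\mathbb Z$, then $p^kx\in\Lambda^\#=p^k\Lambda$, so $x\in\Lambda$. A unimodular alternating form has a symplectic basis. Let $g$ have such a basis of $\Lambda$ as its columns; then $\Lambda=g\Lambda_0$ and $g^TJg=p^{-k}J$, and by the first part the index is $p^{nk}$. So $\Lambda\in\mathcal L_p$, and $k$ is determined by the index. Finally $\Lambda\supseteq\Lambda_0$ gives $\Lambda^\#\subseteq\Lambda_0$, so $\Lambda=p^{-k}\Lambda^\#\subseteq p^{-k}\Lambda_0$. $\square$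

**Example 6.** If $n=1$ and $[\Lambda:\mathbb Z^2]=p^k$, the Gram matrix of $\omega$ in a basis of $\Lambda$ has off-diagonal entries $\pm p^{-k}$. So $p^k\omega$ is unimodular on $\Lambda$, which means $\Lambda^\#=p^k\Lambda$, and every superlattice of index $p^k$ belongs to $\mathcal L_k$.

For $n=2$ the condition is a real restriction. The lattice $\Lambda_0+\mathbb Zp^{-1}e_1$ has index $p$, which is not of the form $p^{2k}$. The lattice $\Lambda_0+\mathbb Zp^{-1}e_1+\mathbb Zp^{-1}e_3$ has index $p^2$, but $p\,\omega(p^{-1}e_1,p^{-1}e_3)=p^{-1}$ is not an integer, so it is not in $\mathcal L_1$. The lattice $\Lambda=\Lambda_0+\mathbb Zp^{-1}e_1+\mathbb Zp^{-1}e_2$ is in $\mathcal L_1$: its dual is $\{x\in\mathbb Z^4:x_3,x_4\in p\mathbb Z\}=p\Lambda$.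

## 4. Why the polytope does not matter

In Section 1 the individual ratios depended on the polytope but their sum did not. The reason is symmetry: $\mathrm{Sp}_{2n}(\mathbb Z)$ preserves $\mathcal L_k$ and mixes the points of $p^{-k}\Lambda_0$ of a given order modulo $\Lambda_0$.

**Lemma 7.** Fix $k\ge0$. For $0\le j\le k$ the number $A_j=\#\{\Lambda\in\mathcal L_k:x\in\Lambda\}$ is the same for all $x\in\mathbb Q^{2n}$ of order $p^j$ modulo $\Lambda_0$. Put $A_{k+1}=0$ and $T_k(z)=\sum_{j=0}^k(A_j-A_{j+1})z^j$. Then for every $\Lambda_0$-lattice polytope $P$ and every $\ell$,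
$$\sum_{\Lambda\in\mathcal L_k}\mathscr E^\Lambda_{2n,\ell}(P)=T_k(q^\ell)\,\mathscr E_{2n,\ell}(P).\tag{5}$$
Consequently $\mathcal Z^{\mathsf C}_{n,\ell,p}(s)=\sum_{k\ge0}T_k(q^\ell)X^k$, independently of $P$.

*Proof.* **Step 1: constancy of $A_j$.** For $j=0$ every $\Lambda\in\mathcal L_k$ contains $x\in\Lambda_0$. Let $j\ge1$ and write $x=p^{-j}v$ with $v\in\Lambda_0\setminus p\Lambda_0$. We first show that $v$ may be taken primitive. Write $v=dv_1$ with $v_1$ primitive; then $p\nmid d$. Complete $v_1$ to a basis $v_1,v_2,\dots$ of $\Lambda_0$. The vector $v'=dv_1+p^jv_2$ is primitive because $\gcd(d,p^j)=1$, and $p^{-j}v'=x+v_2\equiv x$ modulo $\Lambda_0$. Whether $x\in\Lambda$ depends only on $x$ modulo $\Lambda_0$, so we may replace $v$ by $v'$.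

Now $\mathrm{Sp}_{2n}(\mathbb Z)$ acts transitively on primitive vectors, because each of them extends to a symplectic basis: if $v$ is primitive there is $w\in\Lambda_0$ with $\omega(v,w)=1$, the lattice $\Lambda_0$ splits as $\langle v,w\rangle\oplus\langle v,w\rangle^\perp$, and the second summand is again unimodular. This group preserves $\Lambda_0$, and it preserves $\mathcal L_k$ because $(h\Lambda)^\#=h\Lambda^\#$. Hence $A_j$ depends only on $j$.

**Step 2: from points to polynomials.** The aim is to express the sum of the point counts through dilates. All $\Lambda\in\mathcal L_k$ lie in $p^{-k}\Lambda_0$, so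
$$\sum_{\Lambda\in\mathcal L_k}\#(mP\cap\Lambda)=\sum_{x\in mP\cap p^{-k}\Lambda_0}A_{i(x)},$$
where $x$ has order $p^{i(x)}$ modulo $\Lambda_0$. Write $A_i=\sum_{j=i}^k(A_j-A_{j+1})$. Since $i(x)\le j$ if and only if $x\in p^{-j}\Lambda_0$, exchanging the sums gives
$$\sum_{\Lambda\in\mathcal L_k}\#(mP\cap\Lambda)=\sum_{j=0}^k(A_j-A_{j+1})\,\#(mP\cap p^{-j}\Lambda_0).$$
But $\#(mP\cap p^{-j}\Lambda_0)=\#(p^jmP\cap\Lambda_0)=\sum_\ell\mathscr E_{2n,\ell}(P)\,q^{j\ell}m^\ell$. Comparing coefficients of $m^\ell$ gives (5).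

**Step 3: convergence.** We check that the terms of (1) may be grouped by $k$. The coefficient $\mathscr E^\Lambda_{2n,\ell}(P)$ is, by Lagrange interpolation, a linear combination of the numbers $\#(mP\cap\Lambda)$, $1\le m\le2n+1$, with coefficients independent of $\Lambda$. For $\Lambda\in\mathcal L_k$ each of these numbers is at most $\#(mP\cap p^{-k}\Lambda_0)\le C\,p^{2nk}$ with $C$ independent of $k$. Also $\#\mathcal L_k$ is at most the number of subgroups of $(\mathbb Z/p^k)^{2n}$, and each of these is generated by $2n$ elements, so $\#\mathcal L_k\le p^{4n^2k}$. Hence (1) converges absolutely for $\mathrm{Re}(s)$ large, and the last assertion follows. $\square$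

**Example 8.** For $n=1$, $k=1$ we have $A_0=p+1$ and $A_1=1$, so $T_1(z)=p+z$. For $p=2$ its values at $z=1,2,4$ are $3,4,6$: exactly the three sums of Section 1.

## 5. A Lagrangian simplex and its trace

We are free to choose $P$, and a natural first plan is to sort the lattices $\Lambda$ by the isomorphism type of $\Lambda/\Lambda_0$, count the lattices of each type, and multiply by the ratio in (1). This stops at once, because the ratio is not a function of the type. In Section 1 all three lattices have $\Lambda/\Lambda_0\cong\mathbb Z/2$, and for the segment the ratios are $2,1,1$.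

For a simplex $P=\mathrm{conv}(0,u_1,\dots,u_n)$ whose nonzero vertices form a basis of $U\cap\Lambda_0$, where $U=\bigoplus_i\mathbb Qu_i$, the ratio for $\ell=n$ equals $[\Lambda\cap U:\Lambda_0\cap U]$. So one should sort by the trace $\Lambda\cap U$, and the count needed is the number of $\Lambda\in\mathcal L_k$ with a prescribed trace. Such a $\Lambda$ is assembled from its trace, its projection along $U$, and gluing data between the two. Not every coordinate subspace $U$ is convenient. Take $n=2$ and $U=\mathbb Qe_1\oplus\mathbb Qe_3$, with $\omega(e_1,e_3)=1$. The lattices $\Lambda_0+\mathbb Zp^{-1}e_1+\mathbb Zp^{-1}e_2$ and $\Lambda_0+\mathbb Zp^{-1}e_1+\mathbb Zp^{-1}e_4$ both lie in $\mathcal L_1$, and both have trace $\mathbb Zp^{-1}e_1+\mathbb Ze_3$ on $U$. Their projections along $U$ to $\mathbb Qe_2\oplus\mathbb Qe_4$ are $\mathbb Zp^{-1}e_2+\mathbb Ze_4$ and $\mathbb Ze_2+\mathbb Zp^{-1}e_4$, which are different. For this $U$ the trace does not fix the projection.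

The way out is to let the vertices span a Lagrangian subspace. Then, as the next section shows, duality forces the projection to be determined by the trace, and the gluing data become a symmetric matrix. Put
$$V=\bigoplus_{i\le n}\mathbb Qe_i,\quad W=\bigoplus_{i\le n}\mathbb Qe_{n+i},\quad V_0=V\cap\Lambda_0,\quad W_0=W\cap\Lambda_0,\quad P=\mathrm{conv}(0,e_1,\dots,e_n).$$
For $\Lambda\in\mathcal L_p$ the trace $M=\Lambda\cap V$ is a lattice of rank $n$ in $V$ containing $V_0$, and $mP\cap\Lambda=mP\cap M$. So the coefficient of $m^n$ is $\mathrm{vol}(P)/\mathrm{covol}(M)$, which for $\Lambda=\Lambda_0$ is $1/n!\ne0$. The ratio in (1) is $\mathrm{covol}(V_0)/\mathrm{covol}(M)=[M:V_0]$, and Lemma 5 turns (1) into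
$$\mathcal Z^{\mathsf C}_{n,n,p}(s)=\sum_{k\ge0}X^k\sum_{\Lambda\in\mathcal L_k}[\Lambda\cap V:V_0].\tag{6}$$

## 6. Symmetric matrices: lattices with a prescribed trace

For $v\in V$ and $w\in W$ write $\langle v,w\rangle=\omega(v,w)$. This is a perfect pairing for which $V_0$ and $W_0$ are dual lattices, and $\omega$ vanishes on $V\times V$ and on $W\times W$. For a lattice $M\subset V$ let $M^*=\{w\in W:\langle M,w\rangle\subseteq\mathbb Z\}$, and similarly for lattices in $W$. Let $\pi:\mathbb Q^{2n}\to W$ be the projection along $V$.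

**Step 1: the trace determines the projection.** We show that if $\Lambda\in\mathcal L_k$ and $M=\Lambda\cap V$, then
$$\pi(\Lambda)=p^{-k}M^*\qquad\text{and}\qquad V_0\subseteq M\subseteq p^{-k}V_0.\tag{7}$$
Let $m\in M$ and $x\in\Lambda$. Since $V$ is isotropic, $\langle m,\pi(x)\rangle=\omega(m,x)$, and $p^k\omega(m,x)\in\mathbb Z$ because $p^k\Lambda=\Lambda^\#$. So $p^k\pi(\Lambda)\subseteq M^*$. For the other inclusion, let $y\in V$ satisfy $\langle y,p^k\pi(\Lambda)\rangle\subseteq\mathbb Z$. Then $\omega(p^ky,\Lambda)\subseteq\mathbb Z$, so $p^ky\in\Lambda^\#=p^k\Lambda$ and $y\in\Lambda\cap V=M$. This says $(p^k\pi(\Lambda))^*\subseteq M$, and dualizing gives $p^k\pi(\Lambda)\supseteq M^*$. Finally, $\Lambda\supseteq\Lambda_0$ gives $M\supseteq V_0$ and $p^{-k}M^*=\pi(\Lambda)\supseteq W_0=V_0^*$. The latter means $M^*\supseteq p^kV_0^*=(p^{-k}V_0)^*$, that is, $M\subseteq p^{-k}V_0$.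

**Step 2: coordinates for the gluing.** Now fix any $M$ with $V_0\subseteq M\subseteq p^{-k}V_0$ and put $M'=p^{-k}M^*$; dualizing $M\subseteq p^{-k}V_0$ shows $M'\supseteq W_0$. We parametrize all lattices with trace $M$ and projection $M'$. By the elementary divisor theorem there is a basis $f_1,\dots,f_n$ of $V_0$ with
$$M=\bigoplus_i\mathbb Zp^{-a_i}f_i,\qquad 0\le a_i\le k,\qquad\text{hence}\qquad M'=\bigoplus_i\mathbb Zp^{a_i-k}f_i^*,$$
where $f_1^*,\dots,f_n^*$ is the dual basis of $W_0$. If $\Lambda\cap V=M$ and $\pi(\Lambda)=M'$, then for each $w\in M'$ the set $\{v\in V:v+w\in\Lambda\}$ is a coset of $M$; call it $\beta(w)$. The map $\beta:M'\to V/M$ is a homomorphism, and $\Lambda$ equals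
$$\Lambda_\beta=\{v+w:w\in M',\ v\in\beta(w)\}.$$
Conversely, every homomorphism $\beta$ gives a lattice $\Lambda_\beta$ with trace $M$ and projection $M'$.

Since $M'$ is free, $\beta$ lifts to a $\mathbb Q$-linear map $B:W\to V$; write $Bf_j^*=\sum_ib_{ij}f_i$. Two lifts differ by a map carrying $M'$ into $M$. A map with matrix $(b_{ij})$ does this exactly when $p^{a_j-k}b_{ij}\in p^{-a_i}\mathbb Z$, that is, $b_{ij}\in p^{k-a_i-a_j}\mathbb Z$ for all $i,j$. So $\beta$ is the same thing as an arbitrary family of classes $b_{ij}\in\mathbb Q/p^{k-a_i-a_j}\mathbb Z$.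

**Step 3: self-duality means symmetry.** We determine when $\Lambda_\beta^\#=p^k\Lambda_\beta$. The inclusion $p^k\Lambda_\beta\subseteq\Lambda_\beta^\#$ says that $p^k\omega$ is integral on $\Lambda_\beta$. In that case equality is automatic, because both lattices have covolume $p^{kn}$: indeed $\mathrm{covol}(\Lambda_\beta)=\mathrm{covol}(M)\,\mathrm{covol}(M')=p^{-\sum a_i}p^{\sum(a_i-k)}=p^{-kn}$, so $\mathrm{covol}(\Lambda_\beta^\#)=p^{kn}$ and $\mathrm{covol}(p^k\Lambda_\beta)=p^{2nk-nk}=p^{kn}$.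

To test integrality take two elements $Bw+m+w$ and $Bw'+m'+w'$ of $\Lambda_\beta$, with $w,w'\in M'$ and $m,m'\in M$. Their $\omega$-product is
$$\langle Bw,w'\rangle-\langle Bw',w\rangle+\langle m,w'\rangle-\langle m',w\rangle .$$
The last two terms become integers after multiplication by $p^k$, since $p^kM'=M^*$. So the condition is $p^k(\langle Bw,w'\rangle-\langle Bw',w\rangle)\in\mathbb Z$ for $w,w'\in M'$. On the basis vectors $w=p^{a_j-k}f_j^*$, $w'=p^{a_i-k}f_i^*$ it reads $p^{a_i+a_j-k}(b_{ij}-b_{ji})\in\mathbb Z$, that is,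
$$b_{ij}\equiv b_{ji}\pmod{p^{k-a_i-a_j}\mathbb Z}\qquad\text{for all }i,j.$$

**Step 4: containing $\Lambda_0$.** Since $V_0\subseteq M\subseteq\Lambda_\beta$, we have $\Lambda_\beta\supseteq\Lambda_0$ if and only if $W_0\subseteq\Lambda_\beta$, if and only if $BW_0\subseteq M$, if and only if $b_{ij}\in p^{-a_i}\mathbb Z$ for all $i,j$. This is well defined on classes, since $a_j\le k$ gives $k-a_i-a_j\ge-a_i$.

**Step 5: the count.** We combine Steps 3 and 4. For $i\le j$ the entries $b_{ij}$ and $b_{ji}$ represent one class modulo $p^{k-a_i-a_j}\mathbb Z$, which must lie in both $p^{-a_i}\mathbb Z$ and $p^{-a_j}\mathbb Z$. The modulus is contained in both groups, so the admissible classes form the group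
$$p^{-\min(a_i,a_j)}\mathbb Z\,/\,p^{k-a_i-a_j}\mathbb Z\qquad\text{of order}\qquad p^{\,k-a_i-a_j+\min(a_i,a_j)}=p^{\,k-\max(a_i,a_j)}.$$
Let $\lambda_1\ge\dots\ge\lambda_n\ge0$ be the $a_i$ in decreasing order; we call $\lambda$ the type of $M$, so $M/V_0\cong\bigoplus_i\mathbb Z/p^{\lambda_i}$. With the basis ordered this way, $\max(a_i,a_j)=\lambda_i$ for $i\le j$, and for each $i$ there are $n+1-i$ indices $j\ge i$. By Step 1 every $\Lambda\in\mathcal L_k$ with trace $M$ has been counted. So the number of $\Lambda\in\mathcal L_k$ with $\Lambda\cap V=M$ is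
$$c_k(\lambda)=q^{\sum_{i\le j}(k-\lambda_i)}=q^{\,k\binom{n+1}2-\sum_{i=1}^n(n+1-i)\lambda_i}.\tag{8}$$

For $n=1$ this is $q^{k-a}$, as in Section 1; the symmetry condition is empty there.

## 7. Superlattices of a prescribed type

It remains to count the possible traces $M$. Let $G_\lambda=\bigoplus_i\mathbb Z/p^{\lambda_i}$, let $|\lambda|=\sum_i\lambda_i$, and let $N_\lambda$ be the number of lattices $M\supseteq V_0$ in $V$ with $M/V_0\cong G_\lambda$. Put $\lambda_{n+1}=0$, $I(\lambda)=\{i\in[n]:\lambda_i>\lambda_{i+1}\}$, and $m_a=\#\{i\in[n]:\lambda_i=a\}$ for $a\ge0$.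

**Lemma 9.** $$|\mathrm{Aut}\,G_\lambda|=q^{|\lambda|+2\sum_i(i-1)\lambda_i}\prod_{a\ge1}\varphi_{m_a}(q^{-1}).\tag{9}$$

This is Macdonald, *Symmetric Functions and Hall Polynomials*, 2nd ed., II.(1.6). Here is a proof.

*Proof.* Write $G=G_\lambda$. We have $|\mathrm{Hom}(\mathbb Z/p^a,\mathbb Z/p^b)|=q^{\min(a,b)}$. For $\lambda$ decreasing, $\min(\lambda_i,\lambda_j)=\lambda_{\max(i,j)}$, and there are $2i-1$ pairs with maximum $i$. So $|\mathrm{End}\,G|=q^{\sum_i(2i-1)\lambda_i}=q^{|\lambda|+2\sum_i(i-1)\lambda_i}$. We must find the proportion of automorphisms.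

An endomorphism $\phi$ of the finite group $G$ is an automorphism if and only if it is injective, if and only if it is injective on $G[p]$. The subspaces $F_a=p^{a-1}G\cap G[p]$, $a\ge1$, form a decreasing filtration of $G[p]$ preserved by $\phi$, so $\phi$ is injective on $G[p]$ if and only if it is injective on every quotient $F_a/F_{a+1}$. Choose a generator of each nonzero cyclic summand. A basis of $F_a/F_{a+1}$ is given by the classes of $p^{a-1}g$, where $g$ runs over the $m_a$ generators of order $p^a$. For such a $g_j$ write $\phi(g_j)=\sum_ic_{ij}g_i+(\text{other terms})$, the sum over the generators of order $p^a$, with $c_{ij}\in\mathbb Z/p^a$. Multiply by $p^{a-1}$. The terms in generators of order $p^b$ with $b<a$ vanish. The coefficients at generators of order $p^b$ with $b>a$ are divisible by $p^{b-a}$, because $p^ag_j=0$, so after multiplication by $p^{a-1}$ these terms lie in $F_b\subseteq F_{a+1}$. So $\phi$ acts on $F_a/F_{a+1}$ by the matrix $(c_{ij}\bmod p)$. As $\phi$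 runs through $\mathrm{End}\,G$, these matrices are independent for different $a$ and uniformly distributed in $\mathrm{Mat}_{m_a}(\mathbb F_p)$. The proportion of invertible matrices of size $m$ is $\prod_{i=0}^{m-1}(q^m-q^i)/q^{m}=\prod_{i=0}^{m-1}(1-q^{i-m})=\varphi_m(q^{-1})$. Multiplying over $a\ge1$ gives (9). $\square$

**Lemma 10.** $$N_\lambda=q^{\sum_{i=1}^n(n+1-2i)\lambda_i}\binom n{I(\lambda)}_{q^{-1}}.\tag{10}$$

*Proof.* The lattices in question correspond to the subgroups isomorphic to $G_\lambda$ of the $p$-primary part $D\cong(\mathbb Q_p/\mathbb Z_p)^n$ of $V/V_0$. So $N_\lambda$ is the number of injections $G_\lambda\to D$ divided by $|\mathrm{Aut}\,G_\lambda|$.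

First, $|\mathrm{Hom}(G_\lambda,D)|=q^{n|\lambda|}$. Next we find the proportion of injections. Since $D$ is divisible, restriction $\mathrm{Hom}(G_\lambda,D)\to\mathrm{Hom}(G_\lambda[p],D)$ is surjective, with fibers of equal size, and a homomorphism is injective if and only if its restriction to $G_\lambda[p]$ is. With $r=\#\{i:\lambda_i>0\}$, the restriction is a linear map $\mathbb F_p^r\to D[p]\cong\mathbb F_p^n$, and the proportion of injective ones is
$$\prod_{i=0}^{r-1}\frac{q^n-q^i}{q^n}=\prod_{i=0}^{r-1}(1-q^{i-n})=\frac{\varphi_n(q^{-1})}{\varphi_{n-r}(q^{-1})}.$$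
Note that $m_0=n-r$. Dividing by (9),
$$N_\lambda=q^{(n-1)|\lambda|-2\sum_i(i-1)\lambda_i}\,\frac{\varphi_n(q^{-1})}{\prod_{a\ge0}\varphi_{m_a}(q^{-1})}.$$
The exponent is $\sum_i(n+1-2i)\lambda_i$. The positive $m_a$ are the lengths of the blocks of equal entries in $(\lambda_1,\dots,\lambda_n)$, which are exactly the nonzero successive gaps of $\{0\}\cup I(\lambda)\cup\{n\}$. So the fraction is the multinomial coefficient in (10). $\square$

**Example 11.** Let $n=2$. For $\lambda=(1,0)$ we get $N_\lambda=q(1+q^{-1})=q+1$, the number of lines in $\mathbb F_p^2$. For $\lambda=(2,1)$ we get $q^{2-1}(1+q^{-1})=q+1$ again: here $M\supseteq p^{-1}V_0$ with quotient of order $p$, so $M$ corresponds to a line in $p^{-2}V_0/p^{-1}V_0$.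

## 8. Summing over gaps: proof of Theorem A

**Step 1: collecting exponents.** We insert the two counts in (6). Each $M$ of type $\lambda$ with $\lambda_1\le k$ has weight $[M:V_0]=q^{|\lambda|}$, there are $N_\lambda$ of them, and each is the trace of $c_k(\lambda)$ lattices. The coefficient of $\lambda_i$ in the exponent of $q$ is
$$1+(n+1-2i)-(n+1-i)=-(i-1),$$
so
$$\mathcal Z^{\mathsf C}_{n,n,p}(s)=\sum_{k\ge0}\ \sum_{k\ge\lambda_1\ge\dots\ge\lambda_n\ge0}\binom n{I(\lambda)}_{q^{-1}}q^{\,k\binom{n+1}2-\sum_i(i-1)\lambda_i}X^k.\tag{11}$$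

**Step 2: free parameters.** To make the summation independent in each variable, put $\epsilon_0=k-\lambda_1$ and $\epsilon_i=\lambda_i-\lambda_{i+1}$ for $1\le i\le n$. This is a bijection from the pairs $(k,\lambda)$ onto $\mathbb Z_{\ge0}^{n+1}$, with $\lambda_i=\sum_{j\ge i}\epsilon_j$. Hence
$$k=\sum_{i=0}^n\epsilon_i,\qquad \sum_i(i-1)\lambda_i=\sum_{j}\epsilon_j\sum_{i\le j}(i-1)=\sum_j\binom j2\epsilon_j,\qquad I(\lambda)=\{i\in[n]:\epsilon_i>0\}.$$

**Step 3: geometric series.** With $X_i=q^{\binom{n+1}2-\binom i2}X$ for $0\le i\le n$,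
$$\mathcal Z^{\mathsf C}_{n,n,p}(s)=\sum_{\epsilon\in\mathbb Z_{\ge0}^{n+1}}\binom n{\{i\ge1:\epsilon_i>0\}}_{q^{-1}}\prod_{i=0}^nX_i^{\epsilon_i}=\frac1{1-X_0}\sum_{I\subseteq[n]}\binom nI_{q^{-1}}\prod_{i\in I}\frac{X_i}{1-X_i}.$$
Here $\epsilon_0$ is unrestricted, and for a given $I$ the $\epsilon_i$ with $i\in I$ run over the positive integers. All terms are positive for real $s$, and the series converges absolutely when all $|X_i|<1$, that is, for $\mathrm{Re}(s)>\frac{n+1}2$. By (2) the right side is $\frac1{1-X_0}\mathrm{Ig}_n(q^{-1};X_1,\dots,X_n)$, which is (3). This proves Theorem A. $\blacksquare$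

**Example 12.** Let $n=2$, $k=1$. The types $(0,0),(1,0),(1,1)$ have $N_\lambda=1,\ q+1,\ 1$, and $c_1(\lambda)=q^3,\ q,\ 1$, and weights $1,\ q,\ q^2$. The number of lattices is $q^3+q(q+1)+1=(q+1)(q^2+1)$, the number of Lagrangian planes in $\mathbb F_p^4$. The weighted sum is $q^3+q^2(q+1)+q^2=2q^3+2q^2$, which agrees with the coefficient of $X$ in $\frac{1+q^2X}{(1-q^3X)^2(1-q^2X)}$, namely $q^2+2q^3+q^2$.

The hyperbolic plane $U=\mathbb Qe_1\oplus\mathbb Qe_3$ of Section 5 must give the same number. A Lagrangian plane in $\mathbb F_p^4$ meets the reduction of $U$ in a line or in $0$. Each of the $q+1$ lines of that reduction lies in $q+1$ Lagrangian planes, so $(q+1)^2$ lattices have weight $q$, and the remaining $(q+1)(q^2+1)-(q+1)^2=q(q^2-1)$ have weight $1$. The sum is $q(q+1)^2+q(q^2-1)=2q^2(q+1)$.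

## 9. All the coefficients: Theorem B

Lemma 7 says that all the series, for $0\le\ell\le2n$, are values of the same polynomials: $\mathcal Z^{\mathsf C}_{n,\ell,p}(s)=\sum_kT_k(q^\ell)X^k$. And the Lagrangian trace determines the numbers $A_j$ that make up $T_k$, since we may count the lattices through a point $x$ that lies in $V$. So the counts (8) and (10) give every $\ell$. Put
$$y_i=q^{\binom{n+1}2-\binom{i+1}2-ns},\qquad \hat y_i=q^{\ell+\binom n2-\binom i2-ns}=q^{\ell-n+i}y_i\quad(0\le i\le n),\qquad \mathrm{Ig}_0=1.$$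

**Theorem B.** For all $n\ge1$, all primes $p$ and all $0\le\ell\le2n$ the following hold.

1. (Closed formula.)
$$\mathcal Z^{\mathsf C}_{n,\ell,p}(s)=\frac1{1-y_0}\Big[\mathrm{Ig}_n(q^{-1};y_1,\dots,y_n)+\frac{q^\ell-1}{q^n-1}\sum_{h=1}^n\binom n{\{h\}}_{q^{-1}}\frac{(q^h-1)\,y_h}{1-\hat y_h}\,\mathrm{Ig}_h(q^{-1};y_1,\dots,y_h)\,\mathrm{Ig}_{n-h}(q^{-1};\hat y_{h+1},\dots,\hat y_n)\Big].$$
2. (Duality.) $\mathcal Z^{\mathsf C}_{n,\ell,p}(s)=\mathcal Z^{\mathsf C}_{n,2n-\ell,p}\big(s-\tfrac{\ell-n}n\big)$. In particular $\ell=n$ is the self-dual case.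
3. (Rightmost pole.) The abscissa of convergence is $\frac{n+1}2+\frac{\max(0,\ell-n)}n$. The pole there is simple if $\ell\ne n$ and has order exactly $2$ if $\ell=n$.
4. (Functional equation for $\ell=n$.) As a rational function in $p$ and $p^{-s}$,
$$\mathcal Z^{\mathsf C}_{n,n,p}(s)\big|_{p\to p^{-1}}=(-1)^{n+1}p^{\,n^2+n-2ns}\,\mathcal Z^{\mathsf C}_{n,n,p}(s).$$

For $\ell=0$ the factor $q^\ell-1$ vanishes and part 1 becomes the known formula quoted in Section 2.

**Example 13.** Let $n=1$. Then $y_0=qX$, $y_1=X$, $\hat y_1=q^\ell X$, and part 1 gives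
$$\frac1{(1-qX)(1-X)}\Big[1+\frac{(q^\ell-1)X}{1-q^\ell X}\Big]=\frac1{(1-qX)(1-X)}\cdot\frac{1-X}{1-q^\ell X}=\frac1{(1-qX)(1-q^\ell X)} .$$
The coefficient of $X$ is $q+q^\ell$, as in Example 8, and the two factors coincide exactly when $\ell=1=n$.

## 10. Marked partitions: the closed formula

For a partition $\lambda$ let $\lambda'$ be its conjugate, $\lambda'_j=\#\{i:\lambda_i\ge j\}$. The $p^j$-torsion of $G_\lambda$ has order $q^{\sum_i\min(\lambda_i,j)}=q^{\lambda'_1+\dots+\lambda'_j}$. So for $j\ge1$ the number of elements of order $p^j$ in $G_\lambda$ is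
$$\nu_j(\lambda)=q^{\lambda'_1+\dots+\lambda'_{j-1}}(q^{\lambda'_j}-1).\tag{12}$$

**Step 1: the numbers $A_j$.** We count the lattices through a point of $V$. Fix $k$, let $1\le j\le k$, and take $x\in V$ of order $p^j$ modulo $\Lambda_0$. Since $x\in\Lambda$ if and only if $x\in\Lambda\cap V$, Section 6 gives
$$A_j=\sum_{\lambda_1\le k}c_k(\lambda)\,\#\{M\text{ of type }\lambda:x\in M\}.$$
The group $\mathrm{GL}_n(\mathbb Z/p^k)$ acts on $p^{-k}V_0/V_0\cong(\mathbb Z/p^k)^n$. It permutes the subgroups of type $\lambda$, and it is transitive on the elements of order $p^j$, because these are $p^{k-j}$ times vectors that are part of a basis. So $\#\{M\ni x\}$ does not depend on $x$. There are $q^{nj}-q^{n(j-1)}=q^{n(j-1)}(q^n-1)$ elements of order $p^j$ in $p^{-k}V_0/V_0$, and each $M$ contains $\nu_j(\lambda)$ of them. Counting pairs $(x,M)$ in two ways gives $\#\{M\ni x\}=N_\lambda a_j(\lambda)$ with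
$$a_j(\lambda)=\frac{\nu_j(\lambda)}{q^{n(j-1)}(q^n-1)}=q^{-\sum_{i<j}(n-\lambda'_i)}\,\frac{q^{\lambda'_j}-1}{q^n-1}.$$
Also $A_0=\#\mathcal L_k=\sum_{\lambda_1\le k}c_k(\lambda)N_\lambda$.

**Step 2: rewriting by columns.** The aim is to turn the weight of $\lambda$ into a product over its columns. By (8) and (10), and since $(n+1-2i)-(n+1-i)=-i$,
$$c_k(\lambda)N_\lambda=\binom n{I(\lambda)}_{q^{-1}}q^{\,k\binom{n+1}2-\sum_ii\lambda_i}.$$
Put $c_i=\lambda'_i$ for $1\le i\le k$, so $n\ge c_1\ge\dots\ge c_k\ge0$; this sequence determines $\lambda$. A column of length $c$ contributes $1+2+\dots+c=\binom{c+1}2$ to $\sum_ii\lambda_i$. Hence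
$$c_k(\lambda)N_\lambda X^k=\binom n{I}_{q^{-1}}\prod_{i=1}^ky_{c_i},\tag{13}$$
and $I=I(\lambda)$ is the set of positive values among the $c_i$.

**Step 3: Abel summation.** We express $T_k$ through the $A_j$ themselves. Since $A_{k+1}=0$,
$$T_k(z)=\sum_{j=0}^k(A_j-A_{j+1})z^j=A_0+(z-1)\sum_{j=1}^kz^{j-1}A_j.$$
Take $z=q^\ell$ and note that $z^{j-1}a_j(\lambda)=\frac{q^{c_j}-1}{q^n-1}\prod_{i<j}zq^{c_i-n}$. Together with (13),
$$\mathcal Z^{\mathsf C}_{n,\ell,p}(s)=\sum_{k\ge0}\ \sum_{c_1\ge\dots\ge c_k}\binom nI_{q^{-1}}\prod_{i=1}^ky_{c_i}\Big(1+\frac{z-1}{q^n-1}\sum_{j=1}^k(q^{c_j}-1)\prod_{i<j}zq^{c_i-n}\Big).\tag{14}$$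
For real $s$ all terms are nonnegative, so for $\mathrm{Re}(s)$ large the summation may be rearranged freely.

**Step 4: the term $1$.** A sequence $c_1\ge\dots\ge c_k$, with $k$ arbitrary, is given by the multiplicities of the values $0,1,\dots,n$. Value $0$ contributes $1/(1-y_0)$, and each occurring value $i\ge1$ contributes $y_i/(1-y_i)$. So the term $1$ in (14) gives $\frac1{1-y_0}\mathrm{Ig}_n(q^{-1};y_1,\dots,y_n)$.

**Step 5: the marked term.** The second term of (14) is a sum over sequences with a marked position $j$. Fix the value $h=c_j$ there; the factor $q^h-1$ vanishes for $h=0$, so let $h\ge1$. An entry before position $j$ has a value $i\ge h$ and carries $zq^{i-n}y_i=\hat y_i$. The marked entry carries $y_h$, and a later entry has a value $i\le h$ and carries $y_i$. Therefore the value $h$ contributes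
$$\frac{y_h}{(1-\hat y_h)(1-y_h)}$$
(copies before the mark, the mark, copies after it), each occurring value $i>h$ contributes $\hat y_i/(1-\hat y_i)$, each occurring value $1\le i<h$ contributes $y_i/(1-y_i)$, and the value $0$ contributes $1/(1-y_0)$. From the definition of the multinomial coefficient, for $I\ni h$,
$$\binom nI_{q^{-1}}=\binom n{\{h\}}_{q^{-1}}\binom h{I\cap[h-1]}_{q^{-1}}\binom{n-h}{\{i-h:\,i\in I,\ i>h\}}_{q^{-1}} .$$
The sum over the part of $I$ above $h$ is $\mathrm{Ig}_{n-h}(q^{-1};\hat y_{h+1},\dots,\hat y_n)$. In $\mathrm{Ig}_h(q^{-1};y_1,\dots,y_h)$ the index $h$ does not influence the multinomial coefficient, so the subsets with and without $h$ together give the factor $1+y_h/(1-y_h)=1/(1-y_h)$. Hence the sum over $I\cap[h-1]$ together with the factor $1/(1-y_h)$ is $\mathrm{Ig}_h(q^{-1};y_1,\dots,y_h)$. Multiplying by $\frac{q^\ell-1}{q^n-1}(q^h-1)$ and summing over $h$ gives the formula of Theorem B.1. $\square$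

## 11. Self-dual types: the symmetry $\ell\leftrightarrow2n-\ell$

For the duality we compute $A_j$ a second time, by averaging over all points of order $p^j$ in $p^{-k}\Lambda_0$ and not only those in $V$. This brings in the type of $\Lambda/\Lambda_0$, and the relation $\Lambda^\#=p^k\Lambda$ makes that type symmetric. Put $N=2n$ and fix $k$.

**Step 1: a formula for $A_j$.** We express $A_j$ as a sum over lattices. Let $1\le j\le k$. There are $q^{N(j-1)}(q^N-1)$ elements of order $p^j$ in $p^{-k}\Lambda_0/\Lambda_0$, and each lies in exactly $A_j$ of the $\Lambda\in\mathcal L_k$. Let $\kappa$, depending on $\Lambda$, be the type of $\Lambda/\Lambda_0$, a partition with $N$ parts (zeros allowed), and put $S_j=\sum_{i=1}^j\kappa'_i$ for $0\le j\le k$. By (12), $\Lambda/\Lambda_0$ contains $q^{S_j}-q^{S_{j-1}}$ elements of order $p^j$. Counting pairs,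
$$A_j=\sum_{\Lambda\in\mathcal L_k}a_j(\Lambda),\qquad a_j(\Lambda)=q^{-N(j-1)}\,\frac{q^{S_j}-q^{S_{j-1}}}{q^N-1}.\tag{15}$$
Set $S_{-1}=-N$ and $S_{k+1}=S_k$; that is, $\kappa'_0=N$ and $\kappa'_{k+1}=0$. Then (15) also holds for $j=0$, where $a_0(\Lambda)=q^N(1-q^{-N})/(q^N-1)=1$ and $A_0=\#\mathcal L_k$, and for $j=k+1$, where both sides are $0$.

**Step 2: symmetry of the type.** We show that for every $\Lambda\in\mathcal L_k$
$$S_{k-j}=nk-Nj+S_j\qquad(-1\le j\le k+1).\tag{16}$$
Write $\Lambda=\bigoplus_i\mathbb Zp^{-\kappa_i}f_i$ with $(f_i)$ a basis of $\Lambda_0$, and let $(f_i^\#)$ be the $\omega$-dual basis of $\Lambda_0$, defined by $\omega(f_i^\#,f_j)=\delta_{ij}$. Then $\Lambda^\#=\bigoplus_i\mathbb Zp^{\kappa_i}f_i^\#$ and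
$$\Lambda=p^{-k}\Lambda^\#=\bigoplus_i\mathbb Zp^{-(k-\kappa_i)}f_i^\# .$$
So $\Lambda/\Lambda_0$ also has type $\{k-\kappa_i\}$, and $\{\kappa_i\}=\{k-\kappa_i\}$ as multisets. For $1\le j\le k$,
$$\kappa'_{k+1-j}=\#\{i:k-\kappa_i\ge k+1-j\}=\#\{i:\kappa_i\le j-1\}=N-\kappa'_j.$$
Since $p^{nk}=[\Lambda:\Lambda_0]=q^{S_k}$, we have $S_k=nk$. For $0\le j\le k$ it follows that
$$S_{k-j}=S_k-\sum_{i=1}^j\kappa'_{k+1-i}=nk-\sum_{i=1}^j(N-\kappa'_i)=nk-Nj+S_j.$$
For $j=-1$, (16) says $S_{k+1}=nk+N-N=nk$. For $j=k+1$ it says $S_{-1}=nk-N(k+1)+nk=-N$. Both are true.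

**Step 3: symmetry of the coefficients of $T_k$.** For $0\le j\le k$ let $b_j=a_j(\Lambda)-a_{j+1}(\Lambda)$. By (15), with the conventions at the ends,
$$b_j=\frac{q^{-Nj}}{q^N-1}\Big[(q^N+1)q^{S_j}-q^{N+S_{j-1}}-q^{S_{j+1}}\Big].$$
In $b_{k-j}$ we substitute the following three cases of (16):
$$S_{k-j}=nk-Nj+S_j,\qquad N+S_{k-j-1}=nk-Nj+S_{j+1},\qquad S_{k-j+1}=nk-Nj+N+S_{j-1}.$$
The factor $q^{nk-Nj}$ comes out of the bracket and combines with $q^{-N(k-j)}$:
$$b_{k-j}=\frac{q^{-Nk+nk}}{q^N-1}\Big[(q^N+1)q^{S_j}-q^{S_{j+1}}-q^{N+S_{j-1}}\Big]=q^{Nj-nk}\,b_j .$$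
The two outer terms of the bracket have exchanged places.

**Step 4: conclusion.** Since $T_k(z)=\sum_{\Lambda\in\mathcal L_k}\sum_{j=0}^kb_jz^j$, Step 3 gives
$$T_k(q^{2n}/z)=\sum_\Lambda\sum_jb_jq^{Nj}z^{-j}=q^{nk}\sum_\Lambda\sum_jb_{k-j}z^{-j}=q^{nk}z^{-k}\,T_k(z).$$
With $z=q^\ell$ this reads $T_k(q^\ell)=q^{k(\ell-n)}T_k(q^{2n-\ell})$. Multiplying by $q^{-nsk}$ and summing over $k$,
$$\mathcal Z^{\mathsf C}_{n,\ell,p}(s)=\sum_kT_k(q^{2n-\ell})\,q^{-nk\left(s-\frac{\ell-n}n\right)}=\mathcal Z^{\mathsf C}_{n,2n-\ell,p}\big(s-\tfrac{\ell-n}n\big),$$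
which is Theorem B.2. $\square$

For $n=1$, $k=1$ we can watch it happen: $T_1(z)=q+z$ and $T_1(q^2/z)=q+q^2/z=qz^{-1}(z+q)$.

## 12. The rightmost pole

By Lemma 7 the series is the power series $\sum_kT_k(q^\ell)X^k$ in $X=q^{-ns}$, and by Theorem B.1 it is a rational function of $X$. So its radius of convergence is the smallest modulus of a pole in $X$, and the order of a pole in $X\ne0$ is the order in $s$, because $dX/ds\ne0$. Put $X^\circ=q^{-\binom{n+1}2}$; it corresponds to $s=\binom{n+1}2/n=\frac{n+1}2$.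

**Case $\ell<n$.** We read off the first pole from Theorem B.1. At $X=X^\circ$ we have $y_0=1$, $y_i=q^{-\binom{i+1}2}\in(0,1)$ for $i\ge1$, and $\hat y_i=q^{\ell-n-\binom i2}\in(0,1)$. So the bracket in Theorem B.1 is finite at $X^\circ$. It is positive there, since its first term is positive and the others are $\ge0$. Its denominators are products of factors $1-y_i$ and $1-\hat y_i$ with $i\ge1$, so it is holomorphic on a disc $|X|<R$ with $R>X^\circ$. The prefactor $1/(1-y_0)$ has its only pole, a simple one, at $X^\circ$. So the abscissa is $\frac{n+1}2$ and the pole there is simple.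

**Case $\ell>n$.** Here duality reduces to the previous case. By Theorem B.2 the series is that of $2n-\ell<n$ evaluated at $s-\frac{\ell-n}n$, so the abscissa is $\frac{n+1}2+\frac{\ell-n}n$ and the pole is simple.

**Case $\ell=n$.** We use Theorem A and the second form of (2). The denominator is $(1-X_0)\prod_{i=1}^n(1-X_i)$ with $X_i=q^{\binom{n+1}2-\binom i2}X$. Since $\binom02=\binom12=0$ and $\binom i2>0$ for $i\ge2$, exactly the two factors $1-X_0$ and $1-X_1$ vanish at $X^\circ$, each to first order, and no factor vanishes at a smaller $|X|$. The numerator $\sum_wq^{-\mathrm{inv}(w)}\prod_{i\in\mathrm{Des}(w)}X_i$ is positive at $X^\circ$. So the abscissa is $\frac{n+1}2$ and the pole there has order exactly $2$. This proves Theorem B.3. $\square$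

## 13. Reversing the values of a permutation: the functional equation

**Step 1: inverting all variables of $\mathrm{Ig}_n$.** Let $w_0\in S_n$ be the longest element, so that $w\mapsto w_0w$ reverses the values of $w$. Every pair of positions that is an inversion of $w$ is a non-inversion of $w_0w$, and conversely. Thus $\mathrm{inv}(w_0w)=\binom n2-\mathrm{inv}(w)$ and $\mathrm{Des}(w_0w)=[n-1]\setminus\mathrm{Des}(w)$. Replacing $w$ by $w_0w$ in the sum,
$$\sum_wY^{-\mathrm{inv}(w)}\prod_{i\in\mathrm{Des}(w)}X_i^{-1}=Y^{-\binom n2}\prod_{i<n}X_i^{-1}\sum_wY^{\mathrm{inv}(w)}\prod_{i\in\mathrm{Des}(w)}X_i .$$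
For the denominators, $\prod_{i=1}^n(1-X_i^{-1})^{-1}=(-1)^n\prod_{i=1}^nX_i(1-X_i)^{-1}$. Multiplying, all $X_i$ with $i<n$ cancel in front and
$$\mathrm{Ig}_n(Y^{-1};X_1^{-1},\dots,X_n^{-1})=(-1)^nX_nY^{-\binom n2}\,\mathrm{Ig}_n(Y;X_1,\dots,X_n).\tag{17}$$

**Step 2: application to Theorem A.** The substitution $p\to p^{-1}$ also sends $p^{-s}$ to $p^s$, so it inverts $q$ and every $X_i=q^{\binom{n+1}2-\binom i2-ns}$. Apply (17) with $Y=q^{-1}$, where $X_n=q^{\binom{n+1}2-\binom n2-ns}=q^{n-ns}$, and use $(1-X_0^{-1})^{-1}=-X_0(1-X_0)^{-1}$ for the prefactor, where $X_0=q^{\binom{n+1}2-ns}$. The total factor is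
$$(-1)^{n+1}X_0\,X_n\,q^{\binom n2}=(-1)^{n+1}q^{\binom{n+1}2+n+\binom n2-2ns}=(-1)^{n+1}q^{\,n^2+n-2ns},$$
because $\binom{n+1}2+\binom n2=n^2$. This is Theorem B.4. $\blacksquare$

For $n=1$ it is visible directly: with $u=p^{1-s}$, replacing $u$ by $u^{-1}$ in $(1-u)^{-2}$ gives $u^2(1-u)^{-2}$, and $u^2=p^{2-2s}$.
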